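\title{Strongly McDuff factors are not elementarily equivalent to the hyperfinite II$_1$ factor}

\begin{abstract}
We prove that $N\mathbin{\overline{\otimes}}P$ is not elementarily equivalent to the hyperfinite II$_1$ factor $\mathcal R$ whenever $N$ is a II$_1$ factor without property Gamma and $P$ is a tracial von Neumann algebra. In particular, no strongly McDuff II$_1$ factor is elementarily equivalent to $\mathcal R$. The separating sentences are explicit. They say that the approximate bicommutant of a finite tuple can be moved into the approximate commutant of that tuple by a single unitary. This holds in $\mathcal R$ because of the flip on $M_k(\mathbb C)\otimes M_k(\mathbb C)$, and it fails in $N\mathbin{\overline{\otimes}}P$ because of a spectral gap property of $N\otimes 1$.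
\end{abstract}

\section{Introduction}\label{sec:intro}

A sentence of continuous logic in the language of tracial von Neumann algebras assigns a real number $\sigma^M$ to every tracial von Neumann algebra $M$. It is built from traces of $*$-polynomials in finitely many variables by applying continuous functions and by taking suprema and infima over the unit ball. Two algebras are \emph{elementarily equivalent}, written $M\equiv M'$, if $\sigma^M=\sigma^{M'}$ for every sentence $\sigma$. A sentence thus tests finitely many elements at a time, up to an error in the norm $\|x\|_2=\tau(x^*x)^{1/2}$. In the hyperfinite II$_1$ factor $\mathcal R$, finitely many elements lie in a matrix subalgebra up to such an error. It is natural to ask which factors can be told apart from $\mathcal R$ by a sentence.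

A II$_1$ factor $N$ has \emph{property Gamma} if for every finite set $S\subset N$ and every $\varepsilon>0$ there is a unitary $u\in N$ with $\tau(u)=0$ and $\|[a,u]\|_2<\varepsilon$ for all $a\in S$, where $[a,u]=au-ua$. A factor without property Gamma is separated from $\mathcal R$ by a sentence of the form $\sup\inf$ that transcribes this definition. Tensoring with $\mathcal R$ destroys this test: the same sentences vanish on $N\mathbin{\overline{\otimes}}\mathcal R$ for every $N$ (Remark~\ref{rem:theta}). A II$_1$ factor $M$ is \emph{strongly McDuff} if $M\cong N\mathbin{\overline{\otimes}}\mathcal R$ for some II$_1$ factor $N$ without property Gamma. Such an $M$ has property Gamma, and $M\mathbin{\overline{\otimes}}\mathcal R\cong M$ because $\mathcal R\mathbin{\overline{\otimes}}\mathcal R\cong\mathcal R$. In these two respects it resembles $\mathcal R$. On the other hand it still contains $N\otimes1$, and one expects this rigid subalgebra to leave a trace that a longer sentence can detect. The following question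 comes from \cite{Goldbring}.

\medskip
\noindent\textbf{Question.} If $M$ is a strongly McDuff II$_1$ factor, is it true that $M\not\equiv\mathcal R$?
\medskip

The answer is yes, and the second tensor factor plays no role. Throughout, a \emph{tracial von Neumann algebra} is a von Neumann algebra with a fixed faithful normal tracial state $\tau$, and no separability is assumed. We write $(M)_1$ for the operator-norm unit ball of $M$, $U(M)$ for its unitary group, $E_A$ for the trace-preserving conditional expectation onto a von Neumann subalgebra $A\subseteq M$, and $\mathbb M_k=M_k(\mathbb C)$.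

\begin{theorem}\label{thm:A}
Let $N$ be a II$_1$ factor without property Gamma and let $P$ be a tracial von Neumann algebra. Then $N\mathbin{\overline{\otimes}}P\not\equiv\mathcal R$. In particular, no strongly McDuff II$_1$ factor is elementarily equivalent to $\mathcal R$.

More precisely, the sentences $\sigma_{r,K}$ ($r\ge1$ an integer, $K>0$) defined in \eqref{eq:sigma}, which have the form $\sup\inf\sup\inf$, satisfy $\sigma_{r,K}^{\mathcal R}=0$ for all $r,K$, while $\sigma_{r,K}^{N\mathbin{\overline{\otimes}}P}>0$ for some $r,K$.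
\end{theorem}

The theorem follows from a statement about subalgebras of an arbitrary algebra $M\equiv\mathcal R$. Let $N\subseteq M$ be a von Neumann subalgebra and $A=N'\cap M$ its relative commutant. The \emph{spectral gap condition} for $N\subseteq M$ says that a contraction that almost commutes with a suitable finite part of $N$ is close to $A$:
\begin{itemize}
\item[(SG)] for every $\eta>0$ there are a finite set $F\subset(N)_1$ and $\delta>0$ such that every $x\in(M)_1$ with $\max_{a\in F}\|[x,a]\|_2\le\delta$ satisfies $\|x-E_A(x)\|_2\le\eta$.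
\end{itemize}

\begin{theorem}\label{thm:B}
Let $M$ be a tracial von Neumann algebra with $M\equiv\mathcal R$. Let $N\subseteq M$ be a von Neumann subalgebra satisfying \textup{(SG)}, and let $A=N'\cap M$. Then for every $\varepsilon>0$ there is $w\in U(M)$ such that $\|wyw^*-E_A(wyw^*)\|_2\le\varepsilon$ for all $y\in(A'\cap M)_1$, in particular for all $y\in(N)_1$.
\end{theorem}

The point is uniformity: one unitary $w$ moves the whole unit ball of $N$ close to the commutant of $N$. Matrix algebras allow this, and they are the only exceptions in the following sense.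

\begin{theorem}\label{thm:C}
Let $N$ be either $\mathbb M_k$ for some $k$ or a II$_1$ factor without property Gamma, and let $P$ be a tracial von Neumann algebra. Then $N\mathbin{\overline{\otimes}}P\equiv\mathcal R$ if and only if $N\cong\mathbb M_k$ for some $k$ and $P\equiv\mathcal R$.
\end{theorem}

\subsection*{The idea}
A finite tuple $b$ in $\mathcal R$ lies almost in a matrix subfactor $B\cong\mathbb M_k$. The commutant $Q=B'\cap\mathcal R$ contains a second copy of $\mathbb M_k$, and the flip unitary of $\mathbb M_k\otimes\mathbb M_k$ conjugates $B$ into $Q$. An element $y$ that almost commutes with everything that almost commutes with $b$ is close to $Q'\cap\mathcal R=B$, so the flip moves $y$ to an element that almost commutes with $b$. This last statement mentions only $b$, $y$ and a unitary. It is the content of $\sigma_{r,K}=0$ (Sections~\ref{sec:sentences} and~\ref{sec:R}), and so it passes to every $M\equiv\mathcal R$. If $N\subseteq M$ satisfies (SG), we apply it to a tuple from $N$ whose approximate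 commutant is close to $A$ and obtain Theorem~\ref{thm:B} (Section~\ref{sec:B}). For Theorem~\ref{thm:A} two things remain. First, $N\otimes1\subseteq N\mathbin{\overline{\otimes}}P$ satisfies (SG) when $N$ does not have property Gamma (Sections~\ref{sec:NG} and~\ref{sec:tensor}). Second, no unitary moves the unit ball of a II$_1$ factor $N\otimes1$ close to $1\otimes P$ (Section~\ref{sec:A}).

\section{Preliminaries}\label{sec:prelim}

\subsection*{Tracial von Neumann algebras}
Let $M$ be tracial. Subalgebras contain the unit of $M$, and isomorphisms preserve the trace. The completion of $M$ for the inner product $\langle x,y\rangle=\tau(y^*x)$ is $L^2(M)$. We have $\|x^*\|_2=\|x\|_2\le\|x\|$ and $\|axb\|_2\le\|a\|\,\|x\|_2\,\|b\|$. Hence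
\begin{equation}\label{eq:comm}
\|[x,y]\|_2\le2\|x\|_2\|y\|,\qquad \|[x,u]\|_2=\|x-uxu^*\|_2=\|[x^*,u]\|_2\quad(u\in U(M)).
\end{equation}
We use the following textbook facts.
\begin{itemize}
\item[(F1)] The ball $(M)_1$ is complete for $\|\cdot\|_2$. Every $x\in M$ is a linear combination of unitaries, and $x=w|x|$ for some $w\in U(M)$.
\item[(F2)] For a von Neumann subalgebra $A\subseteq M$, the map $E_A\colon M\to A$ is the restriction of the orthogonal projection $L^2(M)\to L^2(A)$. It is unital, positive, contractive for $\|\cdot\|$, $A$-bimodular, and determined by $\tau(E_A(x)a)=\tau(xa)$ for $a\in A$. Also $\|x-E_A(x)\|_2^2=\|x\|_2^2-\|E_A(x)\|_2^2$.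
\item[(F3)] A II$_1$ factor is an infinite-dimensional tracial von Neumann algebra with center $\mathbb C$. It has only one tracial state. If $g$ is a projection and $0\le s\le\tau(g)$, there is a projection $f\le g$ with $\tau(f)=s$. Projections of equal trace are unitarily conjugate. There is a unital copy of $\mathbb M_k$ for every $k$.
\item[(F4)] The tensor product $N\mathbin{\overline{\otimes}}P$ carries the trace $\tau\otimes\tau$, and $L^2(N\mathbin{\overline{\otimes}}P)=L^2(N)\otimes L^2(P)$. The algebraic tensor product $N\odot P$ is $\|\cdot\|_2$-dense, and by the Kaplansky density theorem its unit ball is $\|\cdot\|_2$-dense in $(N\mathbin{\overline{\otimes}}P)_1$. We write $E_P$ and $E_N$ for the expectations onto $1\otimes P$ and $N\otimes1\cong N$, so $E_P(c\otimes d)=\tau(c)\,1\otimes d$ and $E_N(c\otimes d)=\tau(d)\,c$.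
\item[(F5)] The factor $\mathcal R$ is the unique II$_1$ factor that is the $\|\cdot\|_2$-closure, on bounded sets, of an increasing sequence of unital matrix subfactors $B_n$. Thus $\|x-E_{B_n}(x)\|_2\to0$ for $x\in\mathcal R$, and $\mathbb M_k\otimes\mathcal R\cong\mathcal R\cong\mathcal R\mathbin{\overline{\otimes}}\mathcal R$.
\item[(F6)] Let $B\cong\mathbb M_k$ be a unital subalgebra of a II$_1$ factor $M$, with matrix units $e_{ij}$, and let $Q=B'\cap M$. Every $x\in M$ is uniquely $\sum_{i,j}e_{ij}q_{ij}$ with $q_{ij}\in Q$, namely $q_{ij}=\sum_le_{li}xe_{jl}$. A central element of $Q$ commutes with $B$ and $Q$, so $Q$ is a II$_1$ factor. The element $x$ commutes with $Q$ exactly when all $q_{ij}$ are central in $Q$, so $Q'\cap M=B$.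
\end{itemize}

\begin{lemma}\label{lem:polar}
If $x=w|x|$ with $w\in U(M)$, then $\|x-w\|_2\le\|1-x^*x\|_2$.
\end{lemma}

\begin{proof}
We have $\|x-w\|_2=\|1-|x|\|_2$, and $|1-s|\le|1-s^2|$ for $s\ge0$.
\end{proof}

\begin{lemma}[Averaging]\label{lem:avg}
Let $Q\subseteq M$ be a von Neumann subalgebra and $D=Q'\cap M$. Then $\|y-E_D(y)\|_2\le\sup_{w\in U(Q)}\|[w,y]\|_2$ for all $y\in(M)_1$.
\end{lemma}

\begin{proof}
Let $s$ be the supremum and let $C$ be the closed convex hull of $\{wyw^*:w\in U(Q)\}$ in $L^2(M)$. By (F1), $C\subseteq(M)_1$, and by \eqref{eq:comm} every point of $C$ is within distance $s$ of $y$. Let $y_0$ be the unique point of $C$ of minimal norm. Conjugation by $w\in U(Q)$ is an isometry that preserves $C$, so it fixes $y_0$. Hence $y_0\in D$. For $c\in D$ and $w\in U(Q)$ we have $\tau(wyw^*c)=\tau(yw^*cw)=\tau(yc)$, so $E_D(wyw^*)=E_D(y)$, and $E_D$ is constant on $C$. Therefore $y_0=E_D(y_0)=E_D(y)$.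
\end{proof}

\subsection*{Formulas}
The atomic formulas are $\operatorname{Re}\tau(p(x))$ and $\operatorname{Im}\tau(p(x))$, where $p$ is a $*$-polynomial in a finite tuple $x$ of variables. Formulas are obtained from these by applying continuous real functions of several variables and the quantifiers $\sup$ and $\inf$ over operator-norm balls. We only quantify over $(M)_1$. In particular $\|p(x)\|_2$ is a formula, and we may use $\max$, multiplication by a real constant, and the truncated difference $s\mathbin{\dot-}t=\max(s-t,0)$. A sentence is a formula without free variables.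

\subsection*{Ultrapowers}
Let $\mathcal U$ be an ultrafilter on a set $I$. The tracial ultrapower $M^{\mathcal U}$ is the quotient of the algebra of norm-bounded families $(x_i)_{i\in I}$ in $M$ by the ideal of families with $\lim_{\mathcal U}\|x_i\|_2=0$. It is a tracial von Neumann algebra with $\tau([x_i])=\lim_{\mathcal U}\tau(x_i)$, and it contains $M$ as the classes of constant families. The quotient map commutes with continuous functional calculus. So if $x=[y_i]$ is a contraction, then $x=[y_ig(|y_i|)]$ with $g(t)=\min(1,1/t)$ represents $x$ by contractions. If $0\le x\le1$, then $x=[g_0(\operatorname{Re}y_i)]$ with $g_0(t)=\max(0,\min(1,t))$ represents $x$ by positive contractions. If $M$ is a II$_1$ factor, so is $M^{\mathcal U}$: given a central element $[y_i]$ with $y_i\in(M)_1$, Lemma~\ref{lem:avg} with $Q=M$ provides $w_i\in U(M)$ with $\|[w_i,y_i]\|_2\ge\frac12\|y_i-\tau(y_i)\|_2$, and $[w_i]$ commutes with $[y_i]$, so $[y_i]$ is a scalar.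

\section{The sentences}\label{sec:sentences}

We want to express that a unitary $u$ conjugates the bicommutant of a tuple $b$ into the commutant of $b$. The exact statement is too strong: if $b$ generates a II$_1$ factor $M$, its commutant in $M$ is $\mathbb C$ and its bicommutant is $M$. We therefore work with approximate commutants. Moreover, continuous logic has no implication, so we replace ``if $s$ is small then $t$ is small'' by an inequality $t\le Ks+{}$error. For $b=(b_1,\dots,b_r)\in(M)_1^r$, $K>0$ and $x,y,u\in(M)_1$ put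
\begin{align*}
\varphi(b,x)&=\max_{1\le i\le r}\|[b_i,x]\|_2,\\
\psi_K(b,y)&=\sup_{x\in(M)_1}\bigl(\|[x,y]\|_2\mathbin{\dot-}K\varphi(b,x)\bigr),\\
\chi_K(b,u)&=\sup_{y\in(M)_1}\bigl(\varphi(b,uyu^*)\mathbin{\dot-}2\psi_K(b,y)\bigr),
\end{align*}
and
\begin{equation}\label{eq:sigma}
\sigma_{r,K}=\sup_{b\in(M)_1^r}\ \inf_{u\in(M)_1}\ \max\bigl(\chi_K(b,u),\ \|1-u^*u\|_2\bigr).
\end{equation}
Thus $\varphi(b,x)$ measures how far $x$ is from commuting with $b$. The inequality $\psi_K(b,y)\le s$ means that $\|[x,y]\|_2\le s+K\varphi(b,x)$ for all $x\in(M)_1$: the element $y$ almost commutes with every $x$ for which $\varphi(b,x)$ is small compared with $1/K$. The inequality $\chi_K(b,u)\le\kappa$ means that $\varphi(b,uyu^*)\le2\psi_K(b,y)+\kappa$ for all $y\in(M)_1$. The term $\|1-u^*u\|_2$ forces $u$ to be close to a unitary, by Lemma~\ref{lem:polar}. The function $t\mapsto s\mathbin{\dot-}2t$ is continuous and nonincreasing, so it turns $\sup_x$ into $\inf_x$, and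
\[
\sigma_{r,K}=\sup_b\inf_u\sup_y\inf_x\ \max\Bigl(\varphi(b,uyu^*)\mathbin{\dot-}2\bigl(\|[x,y]\|_2\mathbin{\dot-}K\varphi(b,x)\bigr),\ \|1-u^*u\|_2\Bigr).
\]
This is the form announced in Theorem~\ref{thm:A}.

\begin{example}\label{ex:M2}
All parts of the argument can be seen for $N=\mathbb M_2$. Let $M=\mathbb M_2\otimes P$, $B=\mathbb M_2\otimes1$, and
\[
X=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad Z=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad b=(b_1,b_2)=(X\otimes1,Z\otimes1).
\]

\emph{Spectral gap.} Let $\Phi_i(x)=\frac12(x+b_ixb_i)$. For $a\in\mathbb M_2$, the matrix $d=\frac12(a+ZaZ)$ is the diagonal part of $a$, and $\frac12(d+XdX)=\tau(a)1$. Hence $\Phi_1\Phi_2=E_P$. The maps $\Phi_1,\Phi_2$ are $\|\cdot\|_2$-contractions, and they commute because $XZ=-ZX$. So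
\[
\|x-E_P(x)\|_2\le\|x-\Phi_2(x)\|_2+\|\Phi_2(x-\Phi_1(x))\|_2\le\tfrac12\|[x,b_2]\|_2+\tfrac12\|[x,b_1]\|_2\le\varphi(b,x).
\]
This is (SG) for $B\subseteq M$, with $A=1\otimes P$ and $\delta=\eta$.

\emph{What $\chi_2$ measures.} For $y\in(B)_1$ we get $\|[x,y]\|_2=\|[x-E_P(x),y]\|_2\le2\varphi(b,x)$, that is, $\psi_2(b,y)=0$. Therefore
\[
\chi_2(b,u)\ \ge\ \sup_{y\in(B)_1}\varphi(b,uyu^*)\ \ge\ \sup_{y\in(B)_1}\|uyu^*-E_P(uyu^*)\|_2 .
\]
If $\chi_2(b,u)$ is small, then $u$ moves the whole ball $(B)_1$ close to $1\otimes P$.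

\emph{No room: $P=\mathbb C$.} Let $u\in(\mathbb M_2)_1$, $\kappa=\|1-u^*u\|_2$, and let $w$ be a unitary with $\|u-w\|_2\le\kappa$. For $y=w^*Zw$ we have $\|uyu^*-Z\|_2\le2\kappa$, and $\|[X,Z]\|_2=\|2XZ\|_2=2$. So $\chi_2(b,u)\ge2-4\kappa$, and $\sigma_{2,2}^{\mathbb M_2}\ge\min_{\kappa\ge0}\max(2-4\kappa,\kappa)=\frac25$.

\emph{Enough room: $P=\mathbb M_2$.} Let $u$ be the flip $\xi\otimes\zeta\mapsto\zeta\otimes\xi$ on $\mathbb C^2\otimes\mathbb C^2$, so that $u(a\otimes c)u^*=c\otimes a$. Let $y\in(M)_1$. Unitaries $w\in1\otimes\mathbb M_2$ have $\varphi(b,w)=0$, so Lemma~\ref{lem:avg} gives $\psi_2(b,y)\ge\|y-E_B(y)\|_2$. Since $uE_B(y)u^*\in1\otimes\mathbb M_2$ commutes with $b$, we get $\varphi(b,uyu^*)\le2\|y-E_B(y)\|_2\le2\psi_2(b,y)$. Thus $\chi_2(b,u)=0$. This is the origin of the factor $2$ in the definition of $\chi_K$.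
\end{example}

In $\mathcal R$ there is always enough room. For a II$_1$ factor in place of $\mathbb M_2$ there never is, whatever $P$ is.

\section{The sentences vanish on the hyperfinite factor}\label{sec:R}

\begin{proposition}\label{prop:R}
$\sigma_{r,K}^{\mathcal R}=0$ for all $r$ and $K$.
\end{proposition}

\begin{proof}
Let $b\in(\mathcal R)_1^r$ and $\gamma>0$. By (F5) there is a unital subfactor $B\cong\mathbb M_k$ of $\mathcal R$ with $\|b_i-b_i'\|_2\le\gamma$, where $b_i'=E_B(b_i)\in(B)_1$. Let $Q=B'\cap\mathcal R$. By (F6), $Q$ is a II$_1$ factor and $Q'\cap\mathcal R=B$.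

\emph{The formula $\psi_K$ controls the distance to $B$.} Let $y\in(\mathcal R)_1$. For $w\in U(Q)$ we have $[b_i,w]=[b_i-b_i',w]$, so $\varphi(b,w)\le2\gamma$ and $\|[w,y]\|_2\le\psi_K(b,y)+2K\gamma$. Lemma~\ref{lem:avg} gives
\begin{equation}\label{eq:distB}
\|y-E_B(y)\|_2\le\psi_K(b,y)+2K\gamma .
\end{equation}

\emph{The flip.} Let $(e_{ij})$ be matrix units of $B$ and $(f_{ij})$ matrix units of a unital copy of $\mathbb M_k$ in $Q$, which exists by (F3). The two families commute. Put $u=\sum_{i,j}e_{ij}f_{ji}$. Then $u^*=\sum_{i,j}e_{ji}f_{ij}=u$, and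
\[
u^2=\sum_{i,j,l,m}e_{ij}e_{lm}\,f_{ji}f_{ml}=\sum_{i,j}e_{ii}f_{jj}=1,
\]
because only the terms with $l=j$ and $m=i$ survive. So $u$ is unitary. Also $ue_{pq}=\sum_ie_{iq}f_{pi}=f_{pq}u$, so $uBu^*\subseteq Q$.

\emph{Conclusion.} For $y\in(\mathcal R)_1$, the element $uE_B(y)u^*\in Q$ commutes with $b_i'$. Hence
\[
[b_i,uyu^*]=[b_i-b_i',uyu^*]+[b_i',u(y-E_B(y))u^*],
\]
and \eqref{eq:comm} and \eqref{eq:distB} give $\|[b_i,uyu^*]\|_2\le2\gamma+2\psi_K(b,y)+4K\gamma$. Thus $\chi_K(b,u)\le(2+4K)\gamma$, while $\|1-u^*u\|_2=0$. Since $\gamma>0$ is arbitrary, the infimum over $u$ in \eqref{eq:sigma} is $0$ for every $b$.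
\end{proof}

The order of the choices matters: $K$ is fixed first, and $\gamma$ is then taken small compared with $1/K$.

\section{Subalgebras with spectral gap}\label{sec:B}

If $M\equiv\mathcal R$, then $\sigma^M_{r,K}=0$ for all $r,K$ by Proposition~\ref{prop:R}. Also $N\subseteq A'\cap M$ for $A=N'\cap M$. So Theorem~\ref{thm:B} is a consequence of the following proposition.

\begin{proposition}\label{prop:B}
Let $M$ be a tracial von Neumann algebra with $\sigma_{r,K}^M=0$ for all $r,K$. Let $N\subseteq M$ satisfy \textup{(SG)}, and let $A=N'\cap M$. Then for every $\varepsilon>0$ there is $w\in U(M)$ with $\|wyw^*-E_A(wyw^*)\|_2\le\varepsilon$ for all $y\in(A'\cap M)_1$.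
\end{proposition}

\begin{proof}
We use (SG) twice. It will turn a bound $\varphi(a,uyu^*)\le\delta_2$ into a bound on the distance from $uyu^*$ to $A$. Before that, it makes $\psi_K(a,y)$ small compared with $\delta_2$, uniformly for $y\in(A'\cap M)_1$.

Let $F_2,\delta_2$ be given by (SG) for $\eta=\varepsilon/2$, and then let $F_1,\delta_1$ be given by (SG) for $\eta=\delta_2/8$. Let $a$ be an $r$-tuple listing $F_1\cup F_2\cup\{1\}$, and let $K=2/\delta_1$. Enlarging $F$ keeps the implication in (SG) valid, so for $x\in(M)_1$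
\[
\varphi(a,x)\le\delta_1\Rightarrow\|x-E_A(x)\|_2\le\delta_2/8,\qquad \varphi(a,x)\le\delta_2\Rightarrow\|x-E_A(x)\|_2\le\varepsilon/2 .
\]
Let $y\in(A'\cap M)_1$ and $x\in(M)_1$. If $\varphi(a,x)\le\delta_1$, then $\|[x,y]\|_2=\|[x-E_A(x),y]\|_2\le\delta_2/4$. If $\varphi(a,x)>\delta_1$, then $K\varphi(a,x)>2\ge\|[x,y]\|_2$. In both cases $\|[x,y]\|_2\mathbin{\dot-}K\varphi(a,x)\le\delta_2/4$, so $\psi_K(a,y)\le\delta_2/4$.

Let $\kappa=\min(\delta_2/2,\varepsilon/4)$. Since $\sigma_{r,K}^M=0$, there is $u\in(M)_1$ with $\|1-u^*u\|_2\le\kappa$ and $\chi_K(a,u)\le\kappa$. For $y\in(A'\cap M)_1$ we obtain $\varphi(a,uyu^*)\le2\psi_K(a,y)+\kappa\le\delta_2$, hence $\|uyu^*-E_A(uyu^*)\|_2\le\varepsilon/2$. By (F1) and Lemma~\ref{lem:polar} there is $w\in U(M)$ with $\|u-w\|_2\le\kappa$. Then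
\[
\|wyw^*-uyu^*\|_2\le\|(w-u)yw^*\|_2+\|uy(w-u)^*\|_2\le2\kappa\le\varepsilon/2 .
\]
The map $\mathrm{id}-E_A$ is a $\|\cdot\|_2$-contraction, so $\|wyw^*-E_A(wyw^*)\|_2\le\varepsilon$.
\end{proof}

\begin{corollary}\label{cor:criterion}
Let $M$ be a tracial von Neumann algebra, let $N\subseteq M$ satisfy \textup{(SG)}, and let $A=N'\cap M$. Suppose there is a net $(v_n)$ in $U(N)$ with $\|E_A(wv_nw^*)\|_2\to0$ for every $w\in U(M)$. Then $\sigma^M_{r,K}>0$ for some $r,K$, and $M\not\equiv\mathcal R$.
\end{corollary}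

\begin{proof}
If all $\sigma^M_{r,K}$ vanish, the unitary $w$ of Proposition~\ref{prop:B} for $\varepsilon=\frac12$ satisfies $\frac14\ge\|wv_nw^*-E_A(wv_nw^*)\|_2^2=1-\|E_A(wv_nw^*)\|_2^2\to1$, which is absurd. The last assertion follows from Proposition~\ref{prop:R}.
\end{proof}

\section{Factors without property Gamma}\label{sec:NG}

The absence of property Gamma is a statement about unitaries of trace exactly zero. We need it for arbitrary contractions, in the following form, which is (SG) for the inclusion $N\subseteq N$ of a factor with $F$ consisting of unitaries: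
\begin{itemize}
\item[(NG)] for every $\eta>0$ there are a finite set $F\subset U(N)$ and $\delta>0$ such that every $x\in(N)_1$ with $\max_{u\in F}\|[x,u]\|_2\le\delta$ satisfies $\|x-\tau(x)\|_2\le\eta$.
\end{itemize}
We use twice that for $a,b\ge0$
\begin{equation}\label{eq:annulus}
\{\alpha a+\beta b:\alpha,\beta\in\mathbb C,\ |\alpha|=|\beta|=1\}=\{z\in\mathbb C:|a-b|\le|z|\le a+b\}.
\end{equation}
Indeed, the left side is invariant under rotations, and $|a+\beta b|$ runs continuously from $a+b$ to $|a-b|$ as $\beta$ runs from $1$ to $-1$.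

\begin{lemma}\label{lem:tracezero}
Let $N$ be a II$_1$ factor, $w\in U(N)$ and $\rho>0$. There is $w'\in U(N)$ with $\tau(w')=0$ and $\|w-w'\|_2\le\rho+2\sqrt{|\tau(w)|+\rho}$.
\end{lemma}

\begin{proof}
By Borel functional calculus there is a unitary $w^\circ=\sum_lz_lg_l$ with finite spectrum and spectral projections $g_l\in N$ such that $\|w-w^\circ\|\le\rho$. Put $s=|\tau(w^\circ)|\in[0,1]$, so $s\le|\tau(w)|+\rho$. We change $w^\circ$ on a projection of trace $s$. By (F3) choose projections $f_l\le g_l$ with $\tau(f_l)=s\tau(g_l)$, and put $f=\sum_lf_l$. Then $f$ commutes with $w^\circ$, $\tau(f)=s$ and $\tau(w^\circ f)=s\tau(w^\circ)$. So $\tau(w^\circ(1-f))=(1-s)\tau(w^\circ)$ has modulus at most $s$. Write $f=f'+f''$ with projections of trace $s/2$. By \eqref{eq:annulus} there are unimodular $\alpha,\beta$ with $\frac s2\alpha+\frac s2\beta=-(1-s)\tau(w^\circ)$. Then $w'=w^\circ(1-f)+\alpha f'+\beta f''$ is a unitary of trace $0$, and $w'-w^\circ=(w'-w^\circ)f$ has $2$-norm at most $2\|f\|_2=2\sqrt s$.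
\end{proof}

\begin{proposition}\label{prop:NG}
A II$_1$ factor without property Gamma satisfies \textup{(NG)}.
\end{proposition}

\begin{proof}
Let $N$ be a II$_1$ factor for which (NG) fails for some $\eta>0$. We show that $N$ has property Gamma.

\emph{A nontrivial projection in the commutant.} Let $I$ be the set of pairs $i=(F,n)$ with $F\subset U(N)$ finite and $n\ge1$, directed by $(F,n)\le(F',n')$ if $F\subseteq F'$ and $n\le n'$. The sets $\{i:i\ge i_0\}$ have the finite intersection property, so some ultrafilter $\mathcal U$ contains all of them. Along $\mathcal U$ we have $1/n\to0$, and each $u\in U(N)$ belongs to $F$ for $\mathcal U$-most $i$. Let $A=N'\cap N^{\mathcal U}$. Since $U(N)$ spans $N$, a bounded family $(x_i)$ with $\|[x_i,u]\|_2\le1/n$ for all $i=(F,n)$ and $u\in F$ defines an element of $A$. As (NG) fails for $\eta$, there is such a family in $(N)_1$ with $\|x_i-\tau(x_i)\|_2>\eta$ for all $i$. Then $x=[x_i]\in A$ has $\|x-\tau(x)\|_2\ge\eta$. So the von Neumann algebra $A$ is not $\mathbb C$,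 and it contains a projection $p$ with $0<t<1$, where $t=\tau(p)$.

A unitary $\alpha p+\beta(1-p)$ has trace $0$ only if $t=\frac12$. To handle other values of $t$ we construct several independent copies of $p$ in $A$. They cut $1$ into pieces of trace at most $\frac12$.

\emph{Independence.} Write $p=[h_i]$ with positive contractions $h_i\in N$, and let $p_i=1_{[1/2,1]}(h_i)$. On $[0,1]$ we have $|1_{[1/2,1]}(s)-s|\le2s(1-s)$: for $s<\frac12$ because $2(1-s)\ge1$, and for $s\ge\frac12$ because $2s\ge1$. So $\|p_i-h_i\|_2\le2\|h_i-h_i^2\|_2\to0$ along $\mathcal U$, and $p=[p_i]$. For $a,c\in N$ we have $\tau(pac)=\tau(apc)=\tau(pca)$ and $\tau(pa^*a)=\tau(pa^*ap)\ge0$. Thus $a\mapsto\tau(pa)/t$ is a tracial state on $N$, and $\tau(pa)=t\tau(a)$ by (F3). Since $\|[p_i,a]\|_2\to0$ and $\tau(p_ia)\to\tau(pa)$ along $\mathcal U$, we obtain: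
\begin{itemize}
\item[$(*)$] for every finite $S\subset N$ and $\varepsilon>0$ there is a projection $q\in N$ with $\|[q,a]\|_2<\varepsilon$ and $|\tau(aq)-t\tau(a)|<\varepsilon$ for all $a\in S$.
\end{itemize}

\emph{Small projections.} Fix $m$ with $\max(t,1-t)^m\le\frac12$. For each $i=(F,n)$ choose projections $q^i_1,\dots,q^i_m\in N$ inductively: for $0\le k<m$, obtain $q^i_{k+1}$ from $(*)$ with $\varepsilon=1/n$ and
\[
S=F\cup\{q^i_1,\dots,q^i_k\}\cup\bigl\{r_1\cdots r_k:\ r_j\in\{q^i_j,1-q^i_j\}\bigr\},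
\]
the empty product being $1$. Then $|\tau(r_1\cdots r_{k+1})-t_{k+1}\tau(r_1\cdots r_k)|<1/n$, where $t_{k+1}=t$ if $r_{k+1}=q^i_{k+1}$ and $t_{k+1}=1-t$ if $r_{k+1}=1-q^i_{k+1}$. In the limit, $Q_k=[q^i_k]$ ($1\le k\le m$) are commuting projections in $A$, and each product $R_1\cdots R_m$ with $R_j\in\{Q_j,1-Q_j\}$ has trace $\prod_jt_j\le\frac12$. These products are mutually orthogonal projections $e_1,\dots,e_L\in A$ with sum $1$ and traces $\lambda_l\in(0,\frac12]$.

\emph{A unitary of trace zero in $A$.} Let $k$ be maximal with $\mu_1:=\lambda_1+\dots+\lambda_k\le\frac12$. Then $k<L$. Put $\mu_2=\lambda_{k+1}\le\frac12$ and $\mu_3=1-\mu_1-\mu_2$, so $0\le\mu_3<\frac12$ by maximality. The three numbers have sum $1$ and each is at most $\frac12$, so each is at most the sum of the other two. This gives $|\mu_1-\mu_2|\le\mu_3\le\mu_1+\mu_2$, and by \eqref{eq:annulus} there are unimodular $\alpha,\beta$ with $\alpha\mu_1+\beta\mu_2=-\mu_3$. Then $v=\alpha\sum_{l\le k}e_l+\beta e_{k+1}+\sum_{l>k+1}e_l$ is a unitary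 in $A$ with $\tau(v)=0$.

\emph{Back to $N$.} Write $v=[y_i]$ and $y_i=w_i|y_i|$ with $w_i\in U(N)$. By Lemma~\ref{lem:polar}, $\|y_i-w_i\|_2\le\|1-y_i^*y_i\|_2\to0$, so $v=[w_i]$ and $\tau(w_i)\to0$ along $\mathcal U$. For $i=(F,n)$, Lemma~\ref{lem:tracezero} with $\rho=1/n$ gives $w_i'\in U(N)$ with $\tau(w_i')=0$, and $\|w_i-w_i'\|_2\to0$ along $\mathcal U$. So $v=[w_i']$, and $\|[a,w_i']\|_2\to0$ along $\mathcal U$ for every $a\in N$. Hence $N$ has property Gamma.
\end{proof}

\begin{remark}\label{rem:theta}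
Let $\theta_r=\sup_{b\in(M)_1^r}\inf_{x\in(M)_1}\max\bigl(\varphi(b,x),|\tau(x)|,\|1-x^*x\|_2\bigr)$. If $N$ satisfies (NG), let $b$ list $F\cup\{1\}$, where $F,\delta$ are given for $\eta=\frac12$. If the maximum were below $\min(\delta,\frac15)$ at some $x$, then $\frac14\ge\|x-\tau(x)\|_2^2=\tau(x^*x)-|\tau(x)|^2\ge\frac45-\frac1{25}$, which is false. So $\theta_r^N>0$ for some $r$. On the other hand, $\theta_r^M=0$ for $M=N\mathbin{\overline{\otimes}}\mathcal R$ with $N$ any tracial von Neumann algebra, including $N=\mathbb C$. Indeed, by (F4) and (F5) the $b_i$ are within any given $\gamma>0$, in $\|\cdot\|_2$, of elements of $N\otimes B_n$ for large $n$, and then $x=1\otimes q$ with $q\in U(B_n'\cap\mathcal R)$, $\tau(q)=0$, has $\varphi(b,x)\le2\gamma$. Thus the $\theta_r$ settle the case $P=\mathbb C$ of Theorem~\ref{thm:A} but not the case $P=\mathcal R$.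
\end{remark}

\section{Spectral gap in tensor products}\label{sec:tensor}

\begin{proposition}\label{prop:tensor}
Let $N$ be a II$_1$ factor satisfying \textup{(NG)}, let $P$ be a tracial von Neumann algebra, and let $M=N\mathbin{\overline{\otimes}}P$. For every $\eta>0$ there are a finite set $F\subset U(N)$ and $\delta>0$ such that every $x\in(M)_1$ with $\max_{u\in F}\|[x,u\otimes1]\|_2\le\delta$ satisfies $\|x-E_P(x)\|_2\le\eta$. Consequently $(N\otimes1)'\cap M=1\otimes P$, and $N\otimes1\subseteq M$ satisfies \textup{(SG)}.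
\end{proposition}

The natural approach is to expand $x\approx\sum_kx_k\otimes r_k$ along an orthonormal family $(r_k)$ in $L^2(P)$. Then $\|x-E_P(x)\|_2^2\approx\sum_k\|x_k-\tau(x_k)\|_2^2$, and $\sum_k\|[x_k,u]\|_2^2\le\delta^2$. An inequality $\|c-\tau(c)\|_2^2\le C\sum_{u\in F}\|[c,u]\|_2^2$ valid for all $c\in N$ could be summed over $k$. Condition (NG) is weaker. It only bounds $\|c-\tau(c)\|_2$ by a fixed fraction of the operator norm $\|c\|$, and these bounds for the slices $x_k$ cannot be summed, since the number of slices is not controlled. We therefore combine all slices into a single random element $y=\sum_kg_kx_k$ of $N$. On average, $y$ has the same two sums of squares. It need not be bounded in operator norm, but its fourth moment is bounded, and this allows us to truncate it at a fixed level $T$.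

For $c\in N$ put $\|c\|_4=\|c^*c\|_2^{1/2}$. Then $\|c\|_4^4=\tau(c^*cc^*c)=\tau(cc^*cc^*)=\|c^*\|_4^4$, and $\|c\|_2^2=\tau(c^*c)\le\|c\|_4^2$.

\begin{lemma}[Truncation]\label{lem:trunc}
Let $N$ be a tracial von Neumann algebra, $y\in N$ and $T>0$. There is $y'\in N$ with $\|y'\|\le2T$, $\|y-y'\|_2\le2\|y\|_4^2/T$, and $\|[y',u]\|_2\le2\|[y,u]\|_2$ for all $u\in U(N)$.
\end{lemma}

\begin{proof}
Let $f(t)=\max(-T,\min(T,t))$, write $y=h_1+ih_2$ with $h_1,h_2$ self-adjoint, and put $y'=f(h_1)+if(h_2)$. Then $\|y'\|\le2T$.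

\emph{Commutators.} Let $h=h^*\in N$, $u\in U(N)$ and $k=uhu^*$. Left multiplication $L_h$ and right multiplication $R_k$ are commuting bounded self-adjoint operators on $L^2(N)$. Let $\mu$ be their joint spectral measure at the vector $1\in L^2(N)$, a probability measure on $\mathbb R^2$. For continuous $G$ we have $G(L_h)=L_{G(h)}$ and $G(R_k)=R_{G(k)}$, so
\[
\|G(h)-G(k)\|_2^2=\|(G(L_h)-G(R_k))1\|_2^2=\int|G(s)-G(t)|^2\,d\mu(s,t).
\]
Since $|f(s)-f(t)|\le|s-t|$, this gives $\|f(h)-f(k)\|_2\le\|h-k\|_2$. As $f(k)=uf(h)u^*$, \eqref{eq:comm} turns this into $\|[f(h),u]\|_2\le\|[h,u]\|_2$. By \eqref{eq:comm} again, $\|[y^*,u]\|_2=\|[y,u]\|_2$, so $\|[h_j,u]\|_2\le\|[y,u]\|_2$ for $j=1,2$. Hence $\|[y',u]\|_2\le2\|[y,u]\|_2$.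

\emph{Distance.} We have $|t-f(t)|\le t^2/T$, since the left side is $0$ for $|t|\le T$ and at most $|t|$ for $|t|>T$. So $\|h_j-f(h_j)\|_2\le\|h_j^2\|_2/T$. Now $h_j^2\le h_1^2+h_2^2=\frac12(yy^*+y^*y)$, and $0\le a\le c$ implies $\tau(a^2)\le\tau(ac)\le\tau(c^2)$. Therefore $\|h_j^2\|_2\le\frac12(\|yy^*\|_2+\|y^*y\|_2)=\|y\|_4^2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tensor}]
Put $T=8/\eta$ and $\eta_0=\eta/(T\sqrt{32})$. Let $F\ne\emptyset$ and $\delta_0$ be given by (NG) for $\eta_0$, and choose $\delta>0$ with $\sqrt{2|F|}\,\delta/(T\delta_0)\le\eta^2/4$. Let $x\in(M)_1$ satisfy $\|[x,u\otimes1]\|_2\le\delta$ for $u\in F$.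

\emph{Slices.} Choose $\zeta=\sum_jc_j\otimes d_j\in N\odot P$ with $\|x-E_P(x)-\zeta\|_2\le\eta/2$. Let $V\subseteq P$ be a nonzero finite-dimensional subspace containing the $d_j$, let $r_1,\dots,r_m\in P$ be an orthonormal basis of $V$, let $p_V$ be the orthogonal projection of $L^2(P)$ onto $V$, and let $\Pi=1\otimes p_V$ act on $L^2(M)$. Since $\Pi\zeta=\zeta$, we have $\|(1-\Pi)(x-E_P(x))\|_2\le\eta/2$. For $z\in M$ define $z_k=E_N(z(1\otimes r_k^*))\in N$. Then
\[
\Pi z=\sum_kz_k\otimes r_k,\qquad\text{hence}\qquad\sum_k\|z_k\|_2^2=\|\Pi z\|_2^2\le\|z\|_2^2 .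
\]
Indeed, for $z=c\otimes d$ we have $z_k=\langle d,r_k\rangle c$, and both sides are linear and $\|\cdot\|_2$-continuous in $z$. Since $u\otimes1$ commutes with $1\otimes r_k^*$ and $E_N$ is $N$-bimodular, $[x,u\otimes1]_k=[x_k,u]$. Since $E_P(x)\in1\otimes P$, its $k$th slice is the scalar $\tau(E_P(x)(1\otimes r_k^*))=\tau(x(1\otimes r_k^*))=\tau(x_k)$. Thus
\begin{equation}\label{eq:slices}
\sum_k\|[x_k,u]\|_2^2\le\delta^2\ \ (u\in F),\qquad D^2:=\sum_k\|x_k-\tau(x_k)\|_2^2\ \ge\ \|x-E_P(x)\|_2^2-\frac{\eta^2}4 .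
\end{equation}
It remains to show $D^2\le\frac34\eta^2$. The hypothesis $\|x\|\le1$ enters through the operator inequalities
\begin{equation}\label{eq:rowcol}
\sum_kx_kx_k^*\le1,\qquad\sum_kx_k^*x_k\le1 .
\end{equation}
To prove them, let $\tilde x=\sum_kx_k\otimes r_k$ and $x^\perp=x-\tilde x$. Then $(x^\perp)_k=x_k-\sum_j\tau(r_jr_k^*)x_j=0$. Therefore $E_N(x^\perp\tilde x^*)=\sum_k(x^\perp)_k\,x_k^*=0$, and taking adjoints, $E_N(\tilde x(x^\perp)^*)=0$. So
\[
1\ge E_N(xx^*)=E_N(\tilde x\tilde x^*)+E_N(x^\perp(x^\perp)^*)\ge E_N(\tilde x\tilde x^*)=\sum_{j,k}\tau(r_jr_k^*)\,x_jx_k^*=\sum_kx_kx_k^* .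
\]
For the second inequality, note that $E_N((1\otimes r)z)=E_N(z(1\otimes r))$, because $\tau((a\otimes1)(1\otimes r)z)=\tau((a\otimes1)z(1\otimes r))$ for all $a\in N$. Hence $E_N(\tilde x^*x^\perp)=\sum_kx_k^*E_N((1\otimes r_k^*)x^\perp)=\sum_kx_k^*(x^\perp)_k=0$, and
\[
1\ge E_N(x^*x)\ge E_N(\tilde x^*\tilde x)=\sum_{j,k}\tau(r_j^*r_k)\,x_j^*x_k=\sum_kx_k^*x_k .
\]

\emph{A random combination of the slices.} Let $g_1,\dots,g_m$ be independent standard complex Gaussian variables. Each $g_k$ is rotation invariant with $\mathbb E|g_k|^2=1$ and $\mathbb E|g_k|^4=2$, so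
\[
\mathbb E\,g_i\bar g_j=\delta_{ij},\qquad\mathbb E\,g_i\bar g_jg_k\bar g_l=\delta_{ij}\delta_{kl}+\delta_{il}\delta_{jk}.
\]
Put $y=\sum_kg_kx_k\in N$. The first identity and \eqref{eq:slices} give $\mathbb E\|[y,u]\|_2^2\le\delta^2$ for $u\in F$ and $\mathbb E\|y-\tau(y)\|_2^2=D^2$. The second identity and \eqref{eq:rowcol} give
\begin{equation}\label{eq:fourth}
\mathbb E\|y\|_4^4=\mathbb E\,\tau(yy^*yy^*)=\tau\Bigl(\Bigl(\sum_ix_ix_i^*\Bigr)^2\Bigr)+\sum_i\tau\Bigl(x_i\Bigl(\sum_jx_j^*x_j\Bigr)x_i^*\Bigr)\le1+1=2 .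
\end{equation}

\emph{The bad event.} Let $\Omega_0$ be the event $\max_{u\in F}\|[y,u]\|_2>T\delta_0$. By Chebyshev's inequality, $\mathbb P(\Omega_0)\le|F|\delta^2/(T\delta_0)^2$. Since $\|y-\tau(y)\|_2\le\|y\|_2\le\|y\|_4$, the Cauchy--Schwarz inequality and \eqref{eq:fourth} give
\[
\mathbb E\bigl[\|y-\tau(y)\|_2^2\,1_{\Omega_0}\bigr]\le\bigl(\mathbb E\|y\|_4^4\bigr)^{1/2}\,\mathbb P(\Omega_0)^{1/2}\le\frac{\sqrt{2|F|}\,\delta}{T\delta_0}\le\frac{\eta^2}4 .
\]

\emph{The good event.} Off $\Omega_0$, let $y'$ be given by Lemma~\ref{lem:trunc}. Then $y'/(2T)\in(N)_1$ and $\|[y'/(2T),u]\|_2\le\delta_0$ for $u\in F$, so (NG) yields $\|y'-\tau(y')\|_2\le2T\eta_0$. As $c\mapsto c-\tau(c)$ is a $\|\cdot\|_2$-contraction, $\|y-\tau(y)\|_2\le2T\eta_0+2\|y\|_4^2/T$. Using $(s+t)^2\le2s^2+2t^2$ and \eqref{eq:fourth},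
\[
\mathbb E\bigl[\|y-\tau(y)\|_2^2\,1_{\Omega_0^c}\bigr]\le8T^2\eta_0^2+\frac8{T^2}\,\mathbb E\|y\|_4^4\le8T^2\eta_0^2+\frac{16}{T^2}=\frac{\eta^2}4+\frac{\eta^2}4 .
\]
Adding the two estimates gives $D^2\le\frac34\eta^2$, and \eqref{eq:slices} gives $\|x-E_P(x)\|_2\le\eta$.

Finally, a contraction $x\in(N\otimes1)'\cap M$ satisfies $\|x-E_P(x)\|_2\le\eta$ for every $\eta>0$, so $x\in1\otimes P$. The reverse inclusion is immediate. Thus $E_P$ is the expectation onto $(N\otimes1)'\cap M$, and the first assertion is (SG) for the finite sets $\{u\otimes1:u\in F\}$.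
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

A unitary $w\in N\mathbin{\overline{\otimes}}P$ is close to a finite sum of elementary tensors, so it involves essentially finitely many elements of $N$. A II$_1$ factor $N$ has unitaries that are almost orthogonal to any finite set, and $w$ cannot move these toward $1\otimes P$.

\begin{lemma}\label{lem:escape}
Let $N$ be a II$_1$ factor, $P$ a tracial von Neumann algebra and $M=N\mathbin{\overline{\otimes}}P$. There is a sequence $(v_n)$ in $U(N)$ such that $\|E_P(w(v_n\otimes1)w^*)\|_2\to0$ for every $w\in U(M)$.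
\end{lemma}

\begin{proof}
By (F3) there are projections $p_\alpha\in N$, indexed by the finite words $\alpha$ in $\{0,1\}$, with $p_\emptyset=1$, $p_\alpha=p_{\alpha0}+p_{\alpha1}$ and $\tau(p_{\alpha0})=\tau(p_{\alpha1})$. Put $v_n=\sum_{|\alpha|=n}(p_{\alpha0}-p_{\alpha1})$, a self-adjoint unitary. If $|\beta|\le n$, then $\tau(p_\beta v_n)$ is the sum of $\tau(p_{\alpha0})-\tau(p_{\alpha1})=0$ over the words $\alpha$ of length $n$ that extend $\beta$. For $l<n$, the unitary $v_l$ is a linear combination of such $p_\beta$, so $\tau(v_lv_n)=0$. Thus $(v_n)$ is orthonormal in $L^2(N)$, and Bessel's inequality gives $\tau(cv_n)=\langle v_n,c^*\rangle\to0$ for every $c\in N$.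

Let $w\in U(M)$ and $\theta>0$. By (F4) there is $z=\sum_{j=1}^mc_j\otimes d_j\in N\odot P$ with $\|z\|\le1$ and $\|w-z\|_2\le\theta$. Then $\|w(v_n\otimes1)w^*-z(v_n\otimes1)z^*\|_2\le2\theta$, while
\[
E_P\bigl(z(v_n\otimes1)z^*\bigr)=\sum_{i,j}\tau(c_iv_nc_j^*)\,1\otimes d_id_j^*=\sum_{i,j}\tau(c_j^*c_iv_n)\,1\otimes d_id_j^*\ \longrightarrow\ 0
\]
in operator norm. Hence $\limsup_n\|E_P(w(v_n\otimes1)w^*)\|_2\le2\theta$ for every $\theta>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $M=N\mathbin{\overline{\otimes}}P$. By Proposition~\ref{prop:NG}, $N$ satisfies (NG). By Proposition~\ref{prop:tensor}, $N\otimes1\subseteq M$ satisfies (SG) with relative commutant $1\otimes P$. By Lemma~\ref{lem:escape}, the unitaries $v_n\otimes1$ satisfy the hypothesis of Corollary~\ref{cor:criterion}. So $\sigma^M_{r,K}>0$ for some $r,K$, while $\sigma^{\mathcal R}_{r,K}=0$ for all $r,K$ by Proposition~\ref{prop:R}. Thus $M\not\equiv\mathcal R$. A strongly McDuff factor is isomorphic to such an $M$ with $P=\mathcal R$.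
\end{proof}

\begin{remark}\label{rem:hyp}
Both hypotheses on $N$ are needed, and they are used at different places.
\begin{enumerate}
\item The absence of property Gamma is used only to obtain (NG), and from it (SG). It cannot be dropped, since $\mathcal R\mathbin{\overline{\otimes}}\mathcal R\cong\mathcal R$. The same example shows that (SG) cannot be dropped from Theorem~\ref{thm:B}. Take $N=\mathcal R\otimes1$ in $M=\mathcal R\mathbin{\overline{\otimes}}\mathcal R$. If $x$ commutes with $N$, its slices $x_k$ from Section~\ref{sec:tensor} are central in $\mathcal R$, so $D=0$ in \eqref{eq:slices} for every $\eta$, and $N'\cap M=1\otimes\mathcal R$. By Lemma~\ref{lem:escape}, $\|w(v_n\otimes1)w^*-E_{1\otimes\mathcal R}(w(v_n\otimes1)w^*)\|_2\to1$ for every $w\in U(M)$, so the conclusion of Theorem~\ref{thm:B} fails for $\varepsilon<1$.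
\item That $N$ is infinite-dimensional is what makes Lemma~\ref{lem:escape} work. We cannot allow $N=\mathbb M_k$, since $\mathbb M_k\otimes\mathcal R\cong\mathcal R$. For $k=2$, Example~\ref{ex:M2} shows that (SG) holds, so it is the second hypothesis of Corollary~\ref{cor:criterion} that fails.
\end{enumerate}
\end{remark}

\section{Matrix amplifications and Theorem~\ref{thm:C}}\label{sec:C}

We use the Keisler--Shelah theorem for continuous logic in the following form: two structures in the same language are elementarily equivalent if and only if they have isomorphic ultrapowers with respect to some common ultrafilter.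

For a tracial von Neumann algebra $P$ and an ultrafilter $\mathcal U$, we have $(\mathbb M_k\otimes P)^{\mathcal U}\cong\mathbb M_k\otimes P^{\mathcal U}$, by passing to the ultrapower entry by entry. This is legitimate because an element $x=\sum_{i,j}e_{ij}\otimes x_{ij}$ satisfies $\max_{i,j}\|x_{ij}\|\le\|x\|\le\sum_{i,j}\|x_{ij}\|$ and $\|x\|_2^2=\frac1k\sum_{i,j}\|x_{ij}\|_2^2$. Also, $e=e_{11}\otimes1$ is a projection of trace $1/k$, and the corner $e(\mathbb M_k\otimes P)e=e_{11}\otimes P$ with the trace $k\tau$ is isomorphic to $P$.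

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Suppose $N\mathbin{\overline{\otimes}}P\equiv\mathcal R$. By Theorem~\ref{thm:A}, $N$ is not a II$_1$ factor without property Gamma, so $N\cong\mathbb M_k$ for some $k$. Since $\mathcal R\cong\mathbb M_k\otimes\mathcal R$ by (F5), we have $\mathbb M_k\otimes P\equiv\mathbb M_k\otimes\mathcal R$. So there are an ultrafilter $\mathcal U$ and an isomorphism $\pi\colon\mathbb M_k\otimes P^{\mathcal U}\to\mathbb M_k\otimes\mathcal R^{\mathcal U}$. The target is isomorphic to $\mathcal R^{\mathcal U}$, which is a II$_1$ factor by Section~\ref{sec:prelim}. In it, the projections $\pi(e_{11}\otimes1)$ and $e_{11}\otimes1$ both have trace $1/k$, so they are unitarily conjugate by (F3). After composing $\pi$ with an inner automorphism, we may assume $\pi(e_{11}\otimes1)=e_{11}\otimes1$. Then $\pi$ restricts to an isomorphism of the corners, so $P^{\mathcal U}\cong\mathcal R^{\mathcal U}$ and $P\equiv\mathcal R$.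

Conversely, let $N\cong\mathbb M_k$ and $P\equiv\mathcal R$. Choose $\mathcal U$ with $P^{\mathcal U}\cong\mathcal R^{\mathcal U}$. Then
\[
(\mathbb M_k\otimes P)^{\mathcal U}\cong\mathbb M_k\otimes P^{\mathcal U}\cong\mathbb M_k\otimes\mathcal R^{\mathcal U}\cong(\mathbb M_k\otimes\mathcal R)^{\mathcal U}\cong\mathcal R^{\mathcal U},
\]
so $N\mathbin{\overline{\otimes}}P\equiv\mathcal R$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Goldbring} Isaac Goldbring, \emph{Spectral gap and definability}, arXiv:1805.02752 (2018).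
\end{thebibliography}
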